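\title{Elliptic hook sums over partitions with a fixed core}

\begin{abstract}
Fix a positive integer $r$ and an $r$-core $\omega$. We consider the generating function of the partitions with $r$-core $\omega$, in which a partition is weighted by a product, over its cells of hook-length divisible by $r$, of a quotient of theta functions that depends on the arm-length and on the leg-length separately. We prove that this generating function does not depend on $\omega$. The proof joins any two cores by a chain of reflections, groups the partitions into classes on which a reflection acts by complementing a subset, and reduces the comparison within a class to an identity between sums of products of theta functions. We also express the common value as a product of $r$ series of the same kind with $r=1$, and we show that the relation between the two numerator parameters is necessary for the independence.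
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The problem}

We identify a partition $\lambda=(\lambda_1\ge\lambda_2\ge\cdots)$ with its Young diagram, the set of cells $s=(i,j)$ with $1\le j\le\lambda_i$; here $i$ is the row and $j$ is the column. We write $|\lambda|$ for the number of cells and $\lambda'$ for the conjugate partition, so that $\lambda'_j$ is the length of column $j$. The \emph{arm-length}, \emph{leg-length} and \emph{hook-length} of a cell $s=(i,j)\in\lambda$ are
\[
a(s)=\lambda_i-j,\qquad l(s)=\lambda'_j-i,\qquad h(s)=a(s)+l(s)+1 .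
\]
Thus $a(s)$ counts the cells to the right of $s$ and $l(s)$ counts the cells below $s$.

Fix a positive integer $r$. A partition is an \emph{$r$-core} if none of its hook-lengths is divisible by $r$. If $\nu\subset\lambda$ are partitions, the difference $\lambda/\nu$ is a \emph{border strip} (or rim hook) if it is connected through common edges of cells and contains no $2\times2$ square; its length is its number of cells. The \emph{$r$-core of $\lambda$}, written $\operatorname{core}_r(\lambda)$, is what remains when border strips of length $r$ are removed from $\lambda$ one after another until none can be removed. It is an $r$-core and does not depend on the order of removal (see Lemma~\ref{lem:cores}). For an $r$-core $\omega$ and $n\ge0$ let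
\[
\mathcal P_{\omega,n}=\{\lambda:\ \operatorname{core}_r(\lambda)=\omega,\ |\lambda|=|\omega|+rn\}.
\]

Let $p$ be a complex number with $|p|<1$, put $(z;p)_\infty=\prod_{k\ge0}(1-zp^k)$, and let
\[
\theta(z)=\theta(z;p)=(z;p)_\infty\,(p/z;p)_\infty\qquad(z\in\mathbb C^*)
\]
be the modified theta function. For $p=0$ it is $1-z$. Put $p^{\mathbb Z}=\{p^k:k\in\mathbb Z\}$ if $p\neq0$ and $p^{\mathbb Z}=\{1\}$ if $p=0$. The function $\theta$ is holomorphic on $\mathbb C^*$, its zeros are the points of $p^{\mathbb Z}$, and they are simple. From $\theta(z)=(1-z)\,(pz;p)_\infty(p/z;p)_\infty$ and $\theta(pz)=(pz;p)_\infty(1/z;p)_\infty=\theta(1/z)$ one reads off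
\begin{equation}\label{eq:theta}
\theta(1/z)=-z^{-1}\theta(z),\qquad\qquad \theta(pz)=-z^{-1}\theta(z)\quad(p\ne0).
\end{equation}
We call a pair $(q,t)\in(\mathbb C^*)^2$ \emph{generic} if $q^it^j\notin p^{\mathbb Z}$ for all $(i,j)\in\mathbb Z^2\setminus\{(0,0)\}$. Generic pairs are dense: if no nonzero power of $q$ lies in $p^{\mathbb Z}$, only countably many $t$ are excluded. For $u\in\mathbb C^*$, generic $(q,t)$ and an $r$-core $\omega$ define the formal power series in $T$
\begin{equation}\label{eq:f}
f_{\omega;r}(u;q,t,T;p)=\sum_{n\ge0}T^n\sum_{\lambda\in\mathcal P_{\omega,n}}\ \prod_{\substack{s\in\lambda\\ r\mid h(s)}}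
\frac{\theta(uq^{a(s)+1}t^{l(s)})\,\theta(u^{-1}q^{a(s)}t^{l(s)+1})}{\theta(q^{a(s)+1}t^{l(s)})\,\theta(q^{a(s)}t^{l(s)+1})}.
\end{equation}
Each coefficient is a finite sum, and no denominator vanishes because $(q,t)$ is generic. The following problem comes from the paper of Walsh and Warnaar \cite{WW}.

\medskip
\noindent\textbf{Problem.} \emph{Is $f_{\omega;r}(u;q,t,T;p)$ independent of the $r$-core $\omega$?}
\medskip

Two specializations suggest that the answer is yes. The partitions with $r$-core $\omega$ are in bijection with the $r$-tuples of partitions; the exponent $n$ is the total size of the tuple, and the cells of $\lambda$ with $r\mid h(s)$ correspond to the cells of the tuple, with hook-lengths divided by $r$ (Lemma~\ref{lem:cores}). At $u=1$ every factor in \eqref{eq:f} equals $1$, so $f_{\omega;r}=\prod_{k\ge1}(1-T^k)^{-r}$ for every $\omega$. At $t=q$, which is not generic but is harmless if no positive power of $q$ lies in $p^{\mathbb Z}$, the factor of $s$ depends only on $h(s)$, so $f_{\omega;r}=f_{\varnothing;1}(u;q^r,q^r,T;p)^r$ for every $\omega$. In general, however, the factor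 of $s$ depends on how $h(s)-1$ splits into arm and leg, and this splitting is not determined by the tuple: it depends on $\omega$. The coefficient of $T^1$ can still be matched term by term (Example~\ref{ex:n=1}), but the coefficient of $T^2$ for $r=3$ cannot (Section~\ref{sec:example}). From that point on the answer depends on the particular shape of the theta quotient.

\subsection{The cell factor}

Put $v=q/t$ and
\begin{equation}\label{eq:G}
G(w)=\frac{\theta(uw)\,\theta(u^{-1}w/v)}{\theta(w)\,\theta(w/v)},\qquad w_s=q^{a(s)+1}t^{l(s)} .
\end{equation}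
Since $w_s/v=q^{a(s)}t^{l(s)+1}$, the factor of $s$ in \eqref{eq:f} is $G(w_s)$. We write $H(\lambda)$ for the multiset of monomials $\{w_s:s\in\lambda,\ r\mid h(s)\}$ and
\[
W(\lambda)=\prod_{w\in H(\lambda)}G(w)
\]
for the weight of $\lambda$, so that the coefficient of $T^n$ in $f_{\omega;r}$ is $\sum_{\lambda\in\mathcal P_{\omega,n}}W(\lambda)$.

Besides the position of its poles, which are at most simple and lie in $p^{\mathbb Z}\cup vp^{\mathbb Z}$ when $v\notin p^{\mathbb Z}$, the proof uses exactly two properties of $G$. First, applying $\theta(z)=-z\,\theta(1/z)$ to the second factor of the numerator and of the denominator gives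
\begin{equation}\label{eq:sym}
G(w)=u^{-1}\,\frac{\theta(uw)\,\theta(uv/w)}{\theta(w)\,\theta(v/w)},\qquad\text{hence}\qquad G(v/w)=G(w).
\end{equation}
Second, for $p\ne0$ the substitution $w\to pw$ multiplies the numerator in \eqref{eq:G} by $(uw)^{-1}(u^{-1}w/v)^{-1}=vw^{-2}$ and the denominator by $w^{-1}(w/v)^{-1}=vw^{-2}$, so
\begin{equation}\label{eq:per}
G(pw)=G(w)\qquad(p\neq0).
\end{equation}
Both computations use that the two numerator parameters $u$ and $u^{-1}$ have product $1$.

\subsection{Results}

Throughout, $|p|<1$, $u\in\mathbb C^*$ and $(q,t)$ is generic.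

\begin{theorem}\label{thm:A}
For every $r\ge1$, the series $f_{\omega;r}(u;q,t,T;p)$ is independent of the $r$-core $\omega$.
\end{theorem}

This follows from a finer, local statement. A cell $s\in\lambda$ is \emph{removable} if $\lambda\setminus\{s\}$ is a partition, and a cell $s\notin\lambda$ is \emph{addable} if $\lambda\cup\{s\}$ is a partition. The \emph{residue} of $(i,j)$ is the class of $j-i$ in $\mathbb Z/r$, and a cell of residue $\rho$ is a \emph{$\rho$-cell}. Adding any set of addable cells to a partition gives a partition.

\begin{theorem}\label{thm:local}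
Let $r\ge2$ and $\rho\in\mathbb Z/r$. Let $\mu$ be a partition without removable $\rho$-cells, let $A$ be its set of addable $\rho$-cells, and let $m=|A|$. Then for $0\le k\le m$,
\[
\sum_{S\subseteq A,\ |S|=k}W(\mu\cup S)=\sum_{S\subseteq A,\ |S|=m-k}W(\mu\cup S).
\]
\end{theorem}

Once the core may be chosen freely, a convenient choice gives the value of the series in terms of the case $r=1$, where the sum runs over all partitions and the product over all cells.

\begin{theorem}\label{thm:B}
For every $r\ge1$ and every $r$-core $\omega$,
\[
f_{\omega;r}(u;q,t,T;p)=\prod_{c=0}^{r-1}f_{\varnothing;1}\bigl(u;\,q^{r-c}t^{c},\,q^{r-1-c}t^{c+1},\,T;p\bigr).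
\]
\end{theorem}

Finally, the relation between the numerator parameters cannot be dropped.

\begin{theorem}\label{thm:C}
Let $u_1,u_2\in\mathbb C^*$, and let $f^{(u_1,u_2)}_{\omega;r}$ be defined as in \eqref{eq:f} but with the numerators $\theta(u_1q^{a(s)+1}t^{l(s)})\,\theta(u_2q^{a(s)}t^{l(s)+1})$. Then $f^{(u_1,u_2)}_{\omega;r}$ is independent of $\omega$ for all $r$, as a function of the generic pair $(q,t)$, if and only if $u_1u_2=1$. If $u_1u_2\ne1$, independence already fails for the coefficient of $T^2$ with $r=3$, $\omega=\varnothing$ versus $\omega=(1)$.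
\end{theorem}

For $r=1$ the only core is $\varnothing$, and Theorems~\ref{thm:A} and~\ref{thm:B} say nothing. The proof for $r\ge2$ has a combinatorial half and an analytic half. Section~\ref{sec:beta} encodes partitions by beta-sets, on which every $w_s$ becomes a quotient of two monomials attached to integers. Section~\ref{sec:reflect} reduces Theorem~\ref{thm:A} to Theorem~\ref{thm:local}. Section~\ref{sec:toggle} computes how $W(\mu\cup S)$ depends on $S$, which turns Theorem~\ref{thm:local} into an identity for theta functions in $m$ free variables; this identity is proved in Section~\ref{sec:theta}, and Section~\ref{sec:proofA} puts the pieces together. Theorems~\ref{thm:B} and~\ref{thm:C} are proved in Sections~\ref{sec:product} and~\ref{sec:converse}.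

\section{The case $r=3$, $n=2$}\label{sec:example}

We compare the coefficients of $T^2$ for the $3$-cores $\varnothing$ and $(1)$. All ingredients of the proof appear here, and the computation is used again for Theorem~\ref{thm:C}.

By Lemma~\ref{lem:cores}(d) below, the number of hook-lengths of $\lambda$ divisible by $3$ is $(|\lambda|-|\operatorname{core}_3(\lambda)|)/3$. So $\mathcal P_{\varnothing,2}$ and $\mathcal P_{(1),2}$ consist of the partitions of $6$ and of $7$ with exactly two such hook-lengths. Among the eleven partitions of $6$, the partitions $(4,2)$ and $(2,2,1,1)$ have none. Among the fifteen partitions of $7$, the partitions $(6,1)$, $(5,1,1)$, $(3,3,1)$ and their conjugates have exactly one. The remaining partitions are listed below, each with the monomials $q^{a+1}t^l$ read off from its two cells of hook-length $3$ or $6$. For instance, in $(4,2,1)$ these are the cell $(1,1)$ with $(a,l)=(3,2)$ and the cell $(2,1)$ with $(a,l)=(1,1)$.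
\begin{center}
\begin{tabular}{ll|ll}
$\lambda\in\mathcal P_{\varnothing,2}$ & $H(\lambda)$ & $\lambda\in\mathcal P_{(1),2}$ & $H(\lambda)$\\ \hline
$(6)$ & $q^6,\ q^3$ & $(7)$ & $q^6,\ q^3$\\
$(5,1)$ & $q^5t,\ q^3$ & $(5,2)$ & $q^5t,\ q^3$\\
$(3,3)$ & $q^3,\ q^2t$ & $(4,3)$ & $q^3,\ q^2t$\\
$(2,2,2)$ & $q^2t,\ qt^2$ & $(2,2,2,1)$ & $q^2t,\ qt^2$\\
$(2,1^4)$ & $q^2t^4,\ qt^2$ & $(2,2,1^3)$ & $q^2t^4,\ qt^2$\\
$(1^6)$ & $qt^5,\ qt^2$ & $(1^7)$ & $qt^5,\ qt^2$\\ \hline
$(3,1,1,1)$ & $q^3t^3,\ qt^2$ & $(4,2,1)$ & $q^4t^2,\ q^2t$\\
$(3,2,1)$ & $q^2t,\ q^2t$ & $(4,1,1,1)$ & $q^3,\ qt^2$\\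
$(4,1,1)$ & $q^4t^2,\ q^3$ & $(3,2,1,1)$ & $q^3t^3,\ q^2t$
\end{tabular}
\end{center}

In the first six rows the partition on the right arises from the one on the left by adding a $0$-cell, and $H$ does not change. The last three rows behave differently: the multiset $\{q^2t,q^2t\}$ does not occur on the right at all, so no bijection preserves $H$. (For $r=2$, $n=2$ and the same two cores such a bijection exists: $(4),(3,1),(2,2),(2,1,1),(1^4)$ have the same multisets $H$ as $(5),(3,2),(3,1,1),(2,2,1),(1^5)$, respectively.) Put $\xi=qt^2$; then $q^2t=v\xi$, $q^3=v^2\xi$, $q^3t^3=v\xi^2$ and $q^4t^2=v^2\xi^2$. If each cell is given the factor $F(w_s)$ for an arbitrary function $F$, the difference of the two coefficients of $T^2$ comes from the last three rows and equals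
\begin{equation}\label{eq:D}
D[F]=F(v\xi^2)\bigl(F(\xi)-F(v\xi)\bigr)+F(v^2\xi^2)\bigl(F(v^2\xi)-F(v\xi)\bigr)+F(v\xi)^2-F(\xi)F(v^2\xi).
\end{equation}
Theorem~\ref{thm:A} asserts in this case that $D[G]=0$.

\medskip\noindent\emph{The hidden symmetry.} The six partitions in the last three rows all contain $\mu=(3,1,1)$, which has no removable $0$-cell and three addable $0$-cells; number them $1=(4,1)$, $2=(2,2)$, $3=(1,4)$. On the left stand the partitions $\mu\cup S$ with $S=\{1\},\{2\},\{3\}$, on the right those with the complementary sets. Put $x_1=1$, $x_2=\xi$, $x_3=v\xi^2$. The monomials $\xi,v\xi,v\xi^2$ are the quotients $x_2/x_1$, $x_3/x_2$, $x_3/x_1$, and \eqref{eq:sym} turns the same quotients multiplied by $v$ into the inverse quotients: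
\[
G(v\xi)=G(x_1/x_2),\qquad G(v^2\xi)=G(x_2/x_3),\qquad G(v^2\xi^2)=G(x_1/x_3).
\]
With these substitutions all six weights take the form $W(\mu\cup S)=\prod_{\alpha\in S,\,\beta\notin S}G(x_\beta/x_\alpha)$; for example, $W(3,2,1)=G(v\xi)^2=G(x_1/x_2)G(x_3/x_2)$. So $D[G]=0$ is a special case of the symmetric identity
\[
\sum_{\alpha=1}^3\ \prod_{\beta\ne\alpha}G(x_\beta/x_\alpha)=\sum_{\beta=1}^3\ \prod_{\alpha\ne\beta}G(x_\beta/x_\alpha),
\]
which turns out to hold for free variables $x_1,x_2,x_3$.

\medskip\noindent\emph{Verification for $p=0$.} Let $d(w)=(1-w)(1-w/v)$ and $g(w)=w/d(w)$. Expanding the numerator of \eqref{eq:G} gives $G=1+c\,g$ with $c=(1-u)(1-1/(uv))$. In $D[G]$ the constant terms cancel, and so do the terms linear in $c$, because the six monomials in the last three rows on the left are, as a multiset, the six monomials on the right. Hence $D[G]=c^2D[g]$. Now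
\[
g(x)-g(y)=\frac{(x-y)(1-xy/v)}{d(x)\,d(y)},
\]
where the factor $1-xy/v$ expresses the symmetry \eqref{eq:sym}. In the first two terms of $D[g]$ this factor is $1-\xi^2$ and $1-v^2\xi^2$, and it cancels a pole of $g(v\xi^2)$ and of $g(v^2\xi^2)$, since $d(v\xi^2)=(1-v\xi^2)(1-\xi^2)$ and $d(v^2\xi^2)=(1-v^2\xi^2)(1-v\xi^2)$. With $\Delta=d(\xi)d(v\xi)d(v^2\xi)$, the first two terms add up to
\[
\frac{v\xi^3(1-v)}{\Delta}\cdot\frac{d(v^2\xi)-v^2d(\xi)}{1-v\xi^2}=\frac{v\xi^3(1-v)(1-v^2)}{\Delta},
\]
because $d(v^2\xi)-v^2d(\xi)=(1-v^2)(1-v\xi^2)$. For the last two terms,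
\[
d(\xi)d(v^2\xi)-d(v\xi)^2=d(v\xi)\bigl[(1-\xi/v)(1-v^2\xi)-(1-v\xi)(1-\xi)\bigr]=-d(v\xi)\,v^{-1}\xi\,(1-v)(1-v^2),
\]
so $g(v\xi)^2-g(\xi)g(v^2\xi)=-v\xi^3(1-v)(1-v^2)/\Delta$. The sum is $0$. The cancellation of poles by means of \eqref{eq:sym} is the mechanism of the general proof in Section~\ref{sec:theta}.

\section{Beta-sets}\label{sec:beta}

To follow arms and legs while cells are added and strips are removed, we replace a partition by a set of integers. For a partition $\lambda$ let
\[
B(\lambda)=\{\lambda_i-i:\ i\ge1\}\subset\mathbb Z
\]
be its \emph{beta-set}. We picture the integers as positions, the elements of $B(\lambda)$ as beads $\bullet$ and the other positions as gaps $\circ$.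

Consider sets $X\subset\mathbb Z$ that contain all sufficiently small and no sufficiently large integers. The \emph{charge} of $X$ is $|X\cap\mathbb Z_{\ge0}|-|\mathbb Z_{<0}\setminus X|$, which equals $|X\cap[-N,\infty)|-N$ for all large $N$. The second expression shows that inserting an element raises the charge by $1$, deleting one lowers it by $1$, and translating $X$ by $k$ adds $k$ to the charge; the set $\{\kappa:\kappa<k\}$ has charge $k$. The map $\lambda\mapsto B(\lambda)$ is a bijection from partitions to sets of charge $0$. Indeed, if $b_1>b_2>\cdots$ are the elements of $X$, then $b_i+i$ is weakly decreasing, and $X$ has charge $0$ exactly if $b_{N+1}=-N-1$ for all large $N$, that is, if $b_i+i=0$ for all large $i$.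

\begin{lemma}[cells]\label{lem:cells}
Let $B=B(\lambda)$. The map $(i,j)\mapsto(y,y')=(j-1-\lambda'_j,\ \lambda_i-i)$ is a bijection from the cells of $\lambda$ to the pairs $y<y'$ with $y\notin B$, $y'\in B$. Under it, $h=y'-y$, while $l$ is the number of beads and $a$ the number of gaps strictly between $y$ and $y'$.
\end{lemma}

\begin{proof}
One has $\mathbb Z\setminus B=\{j-1-\lambda'_j:j\ge1\}$ by \cite[I, (1.7)]{Mac}. The sequences $j-1-\lambda'_j$ and $\lambda_i-i$ are strictly monotone, so the map is a bijection from all pairs $(i,j)$ of positive integers to $(\mathbb Z\setminus B)\times B$. We have $y'-y=(\lambda_i-j)+(\lambda'_j-i)+1$. If $(i,j)\in\lambda$, this is $h>0$; otherwise both brackets are at most $-1$ and $y'-y<0$. Applied to the row $i'$ and the column $j$, this shows that $\lambda_{i'}-i'>y$ exactly when $i'\le\lambda'_j$. Also $\lambda_{i'}-i'<y'$ exactly when $i'>i$. So there are $\lambda'_j-i=l$ beads between $y$ and $y'$, and $h-1-l=a$ gaps.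
\end{proof}

\begin{lemma}[border strips]\label{lem:strips}
Let $d\ge1$ and $B=B(\lambda)$. The partitions $\nu$ obtained from $\lambda$ by removing a border strip of length $d$ are exactly those with $B(\nu)=(B\setminus\{y'\})\cup\{y'-d\}$, where $y'\in B$ and $y'-d\notin B$. For $d=1$ the removed cell has residue $y'\bmod r$.
\end{lemma}

\begin{proof}
Let $\nu\subset\lambda$ with $|\lambda|-|\nu|=d$, and suppose that the nonempty rows of $\lambda/\nu$ are exactly the rows $i,\dots,j$, as they must be for a connected shape. Rows $k$ and $k+1$ of $\lambda/\nu$ share the columns $\nu_k+1,\dots,\lambda_{k+1}$. The shape is a border strip if and only if consecutive rows share exactly one column, that is, $\nu_k=\lambda_{k+1}-1$ for $i\le k<j$. In that case $\nu_k-k=\lambda_{k+1}-(k+1)$ for $i\le k<j$, so $B(\nu)$ arises from $B$ by replacing $\lambda_i-i$ by $\nu_j-j$, and the sum $d=\sum_{k=i}^j\bigl((\lambda_k-k)-(\nu_k-k)\bigr)$ telescopes to $(\lambda_i-i)-(\nu_j-j)$.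

Conversely, let $y'=\lambda_i-i$ with $y'-d\notin B$, and let $j\ge i$ be maximal with $\lambda_j-j>y'-d$. The set $(B\setminus\{y'\})\cup\{y'-d\}$ has charge $0$. Listing its elements in decreasing order shows that its partition $\nu$ has $\nu_k=\lambda_{k+1}-1<\lambda_k$ for $i\le k<j$, has $\nu_j-j=y'-d<\lambda_j-j$, and has $\nu_k=\lambda_k$ for all other $k$. By the first part $\lambda/\nu$ is a border strip, of length $d$. For $d=1$ the removed cell is $(i,\lambda_i)$, of residue $\lambda_i-i=y'$.
\end{proof}

A strip of length $r$ is removed by moving a bead from $y'$ to the gap $y'-r$; we call this a \emph{move}. A move respects classes modulo $r$, so we sort the positions accordingly. For $0\le c<r$ the \emph{runner} $c$ consists of the positions $c+r\kappa$, $\kappa\in\mathbb Z$, and $\kappa$ is the \emph{level} of the position. Put $B_c=\{\kappa:c+r\kappa\in B\}$ and let $n_c$ be its charge. Since $c+r\kappa\ge0$ if and only if $\kappa\ge0$, the charge of $B$ is $\sum_cn_c$. We call $(n_0,\dots,n_{r-1})$ the \emph{charge vector} of $\lambda$; its entries sum to $0$. Let $\lambda^{(c)}$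 be the partition whose beta-set is the translate $B_c-n_c$.

\begin{lemma}[cores and quotients]\label{lem:cores}
\begin{enumerate}
\item[(a)] The following are equivalent: $\lambda$ is an $r$-core; no move is possible in $B(\lambda)$; $B_c=\{\kappa<n_c\}$ for all $c$. Every integer vector with entries summing to $0$ is the charge vector of exactly one $r$-core.
\item[(b)] $\operatorname{core}_r(\lambda)$ is the $r$-core with the same charge vector as $\lambda$.
\item[(c)] For a fixed $r$-core $\omega$, the map $\lambda\mapsto(\lambda^{(0)},\dots,\lambda^{(r-1)})$ is a bijection from the partitions with core $\omega$ to all $r$-tuples of partitions. The cells of $\lambda$ with $r\mid h$ correspond to the triples $(c,\kappa,\kappa')$ with $\kappa<\kappa'$, $\kappa\notin B_c$, $\kappa'\in B_c$, hence to the cells of the $\lambda^{(c)}$, and the hook-length in $\lambda$ is $r$ times the hook-length $\kappa'-\kappa$ in $\lambda^{(c)}$.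
\item[(d)] If $\lambda\in\mathcal P_{\omega,n}$, then $n=|H(\lambda)|=\sum_c|\lambda^{(c)}|$.
\end{enumerate}
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:cells}, the cells with $r\mid h$ correspond to the pairs (gap, larger bead) on a common runner; applying Lemma~\ref{lem:cells} again to the translate $B_c-n_c$ gives the second sentence of (c). No such pair exists if and only if each $B_c$ is closed under $\kappa\mapsto\kappa-1$, that is, $B_c=\{\kappa<k\}$ for some $k$, and then $k=n_c$. Closedness under $\kappa\mapsto\kappa-1$ also says that no move is possible. This proves the equivalences in (a); given $(n_c)$ with sum $0$, the set $\{c+r\kappa:0\le c<r,\ \kappa<n_c\}$ has charge $0$ and is the only possible beta-set of a core with these charges. A move deletes one element of some $B_c$ and inserts one, so it preserves the charge vector; by (a) and Lemma~\ref{lem:strips}, any maximal sequence of strip removals ends at the core with the charge vector of $\lambda$. This is (b). By (b), the partitions with core $\omega$ correspond to the tuples $(B_c)$ of sets with prescribed charges $n_c$, and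 translation by $-n_c$ makes these arbitrary beta-sets. This completes (c). Finally, a move exchanges a gap and a bead at adjacent levels of one runner, which destroys the pair formed by these two positions and, for each third position on the runner, preserves the number of pairs containing it. So each of the $n$ moves leading to the core lowers $|H|$ by $1$, and $|H|=0$ for a core. This and (c) give (d).
\end{proof}

The monomial $w_s=q^{a+1}t^l$ counts gaps and beads in an interval, so it is a quotient of two running products. Given $B$, define monomials $z_y$, $y\in\mathbb Z$, by $z_y=t^y$ for $y\ll0$ and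
\[
z_{y+1}=q\,z_y\quad\text{if }y\notin B,\qquad\qquad z_{y+1}=t\,z_y\quad\text{if }y\in B .
\]
If the cell $s$ corresponds to $(y,y')$, the interval $[y,y')$ contains $a+1$ gaps, namely $y$ and $a$ others, and $l$ beads. Therefore
\begin{equation}\label{eq:wz}
w_s=z_{y'}/z_y .
\end{equation}

\begin{example}[the coefficient of $T$]\label{ex:n=1}
Let $\omega$ be any $r$-core and let $b_c$ be the largest bead of $B(\omega)$ on runner $c$. By Lemma~\ref{lem:cores}, $\mathcal P_{\omega,1}$ has $r$ elements, obtained by replacing one $b_c$ by $b_c+r$, and the only cell with $r\mid h$ corresponds to $(b_c,b_c+r)$. The interval $[b_c,b_c+r)$ contains the gap $b_c$ and, for each $d\ne c$, the smallest position on runner $d$ that exceeds $b_c$; this position is a bead if and only if $b_d>b_c$. So $w=q^{r-j}t^j$ with $j=|\{d:b_d>b_c\}|$, and $j$ takes each of the values $0,\dots,r-1$ once. The coefficient of $T$ is $\sum_{j=0}^{r-1}G(q^{r-j}t^j)$ for every $\omega$, whatever the function $G$.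
\end{example}

\section{Reflections}\label{sec:reflect}

From here to the end of Section~\ref{sec:product} let $r\ge2$. Comparing two arbitrary cores directly is hard, because the arms and legs of the relevant cells change everywhere. We therefore look for small steps between cores which act on all partitions at once.

Fix $\rho\in\mathbb Z/r$. A \emph{$\rho$-pair} is a pair of positions $(y,y+1)$ with $y+1\equiv\rho\pmod r$. Since $r\ge2$, the $\rho$-pairs are disjoint, and together they fill the two runners of residues $\rho-1$ and $\rho$. Relative to a beta-set $B$, a $\rho$-pair has one of four \emph{states}, ${\bullet}{\bullet}$, ${\bullet}{\circ}$, ${\circ}{\bullet}$, ${\circ}{\circ}$, where the first symbol describes $y$ and the second $y+1$. By Lemma~\ref{lem:strips} with $d=1$, the pairs in state ${\circ}{\bullet}$ correspond to the removable $\rho$-cells and the pairs in state ${\bullet}{\circ}$ to the addable $\rho$-cells; adding the cell changes ${\bullet}{\circ}$ to ${\circ}{\bullet}$ and leaves all other positions alone. For $r=3$, $\rho=0$ and $\mu=(3,1,1)$ we have $B(\mu)=\{2,-1,-2,-4,-5,\dots\}$,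 and with the $0$-pairs set off by bars the picture is
\[
\begin{array}{c|cc|c|cc|c|cc|c|cc|c|cc|c}
\cdots&-7&-6&-5&-4&-3&-2&-1&0&1&2&3&4&5&6&\cdots\\
\cdots&\bullet&\bullet&\bullet&\bullet&\circ&\bullet&\bullet&\circ&\circ&\bullet&\circ&\circ&\circ&\circ&\cdots
\end{array}
\]
The three pairs in state ${\bullet}{\circ}$ are the addable cells $1,2,3$ of Section~\ref{sec:example}, and $z_{-1}/z_{-4}=qt^2$, $z_2/z_{-1}=q^2t$ are the quotients $x_2/x_1$ and $x_3/x_2$ found there.

Let $\sigma_\rho$ be the permutation of $\mathbb Z$ that interchanges $y$ and $y+1$ in every $\rho$-pair and fixes all other integers. On a beta-set it exchanges the states ${\bullet}{\circ}$ and ${\circ}{\bullet}$ and fixes the other two. Only finitely many pairs are in the first two states, and in each of them one element is deleted and one inserted, so the charge remains $0$. Thus $\sigma_\rho$ defines an involution on partitions by $B(\sigma_\rho\lambda)=\sigma_\rho B(\lambda)$: it removes all removable $\rho$-cells and adds all addable $\rho$-cells.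

\begin{lemma}\label{lem:reflect}
\begin{enumerate}
\item[(a)] If $\omega$ is an $r$-core, then so is $\sigma_\rho\omega$, and $\sigma_\rho$ restricts to a bijection $\mathcal P_{\omega,n}\to\mathcal P_{\sigma_\rho\omega,n}$ for every $n$.
\item[(b)] If $\omega\ne\varnothing$ is an $r$-core, then $|\sigma_\rho\omega|<|\omega|$ for some $\rho$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The permutation $\sigma_\rho$ commutes with translation by $r$. So the move $y'\to y'-r$ is possible in $B$ if and only if the move $\sigma_\rho(y')\to\sigma_\rho(y')-r$ is possible in $\sigma_\rho B$, and the results correspond under $\sigma_\rho$. Hence cores go to cores, and a sequence of $n$ moves from $\lambda$ to $\omega$ goes to a sequence of $n$ moves from $\sigma_\rho\lambda$ to $\sigma_\rho\omega$. Since $\sigma_\rho$ is an involution, the map is bijective.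

(b) Let $\rho$ be the residue of a removable cell of $\omega$, so that some $\rho$-pair $(y_0,y_0+1)$ is in state ${\circ}{\bullet}$. The set $B(\omega)$ is closed under subtracting $r$. Hence $y\notin B(\omega)$ for every $\rho$-pair $(y,y+1)$ with $y\ge y_0$, and $y+1\in B(\omega)$ for every $\rho$-pair with $y\le y_0$. So no pair is in state ${\bullet}{\circ}$, and $\sigma_\rho$ only removes cells, at least one.
\end{proof}

By part (b) and induction on $|\omega|$, every core is carried to $\varnothing$ by a sequence of reflections through cores. So Theorem~\ref{thm:A} follows once $f_{\omega;r}=f_{\sigma_\rho\omega;r}$ is known for all $\omega$ and $\rho$. The bijection in part (a) does not preserve weights, as the last three rows of the table in Section~\ref{sec:example} show: each row there is a pair $\lambda,\sigma_0\lambda$. We therefore group the partitions into classes and compare sums over classes. For a partition $\mu$ without removable $\rho$-cells let $A_\mu$ be its set of addable $\rho$-cells.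

\begin{lemma}\label{lem:classes}
Let $\omega$ be an $r$-core and $n\ge0$. There is a finite set $\mathcal M$ of partitions without removable $\rho$-cells such that, with $k_\mu=|\omega|+rn-|\mu|$, we have $0\le k_\mu\le|A_\mu|$ for $\mu\in\mathcal M$ and
\begin{align*}
\mathcal P_{\omega,n}&=\bigsqcup_{\mu\in\mathcal M}\{\mu\cup S:\ S\subseteq A_\mu,\ |S|=k_\mu\},\\
\mathcal P_{\sigma_\rho\omega,n}&=\bigsqcup_{\mu\in\mathcal M}\{\mu\cup S:\ S\subseteq A_\mu,\ |S|=|A_\mu|-k_\mu\}.
\end{align*}
\end{lemma}

\begin{proof}
Every partition $\lambda$ can be written in exactly one way as $\mu\cup S$ with $\mu$ free of removable $\rho$-cells and $S\subseteq A_\mu$. Indeed, in such an expression the pairs in state ${\circ}{\bullet}$ of $B(\lambda)$ are exactly those of $S$, so $S$ must be the set of removable $\rho$-cells of $\lambda$; and changing all these pairs to ${\bullet}{\circ}$ produces a suitable $\mu$. Let $\mathcal M$ be the set of $\mu$ that arise from elements of $\mathcal P_{\omega,n}$. If $\mu\cup S\in\mathcal P_{\omega,n}$, then $|S|=k_\mu$. Conversely, let $S_1\subseteq A_\mu$ with $|S_1|=|S|$.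 Adding a $\rho$-cell deletes a bead from the runner of residue $\rho-1$ and inserts a bead on the runner of residue $\rho$, so it lowers the first charge by $1$ and raises the second by $1$, whichever cell is added. Hence $\mu\cup S_1$ and $\mu\cup S$ have the same charge vector, so the same core by Lemma~\ref{lem:cores}(b), and they have the same size. This gives the first decomposition. The second follows from Lemma~\ref{lem:reflect}(a), because $\sigma_\rho(\mu\cup S)=\mu\cup(A_\mu\setminus S)$.
\end{proof}

\section{The weights within a class}\label{sec:toggle}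

Let $\mu$ have no removable $\rho$-cell and let $A=A_\mu$. For $\alpha\in A$ let $(y_\alpha,y_\alpha+1)$ be the corresponding $\rho$-pair. In $B(\mu\cup S)$ it is in state ${\circ}{\bullet}$ if $\alpha\in S$ and in state ${\bullet}{\circ}$ if $\alpha\notin S$; every other $\rho$-pair is in state ${\bullet}{\bullet}$ or ${\circ}{\circ}$, independently of $S$. Adding a cell changes the arms in its row and the legs in its column, so one might expect $H(\mu\cup S)$ to change in many places. The monomials $z_y$ show that it does not. Both states ${\bullet}{\circ}$ and ${\circ}{\bullet}$ give $z_{y+2}=qt\,z_y$, so the monomials $z_y$ with $y\not\equiv\rho\pmod r$ do not depend on $S$. In particular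
\[
x_\alpha=z_{y_\alpha}\qquad(\alpha\in A)
\]
does not depend on $S$.

\begin{lemma}\label{lem:toggle}
There is a multiset $M_\mu$ of monomials such that for every $S\subseteq A$ the multiset $H(\mu\cup S)$ is the disjoint union of $M_\mu$ and
\[
\{x_\beta/x_\alpha:\ \alpha\in S,\ \beta\in A\setminus S,\ y_\alpha<y_\beta\}\ \sqcup\ \{v\,x_\alpha/x_\beta:\ \alpha\in S,\ \beta\in A\setminus S,\ y_\alpha>y_\beta\}.
\]
\end{lemma}

\begin{proof}
Let $B=B(\mu\cup S)$. By Lemma~\ref{lem:cells} and \eqref{eq:wz}, $H(\mu\cup S)$ collects the quotients $z_{y'}/z_y$ over all gaps $y$ and beads $y'>y$ on a common runner. On a runner of residue other than $\rho-1,\rho$, neither the beads nor the monomials depend on $S$. The contributions of the two remaining runners can be sorted by couples of $\rho$-pairs, a lower pair $(y,y+1)$ and an upper pair $(y',y'+1)$ with $y<y'$. Put $Z=z_{y'}/z_y$, which does not depend on $S$. The couple contributes in two ways.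

\emph{First positions.} If $y\notin B$ and $y'\in B$, it contributes $Z$. This happens when the lower state is ${\circ}{\circ}$ or ${\circ}{\bullet}$ and the upper state is ${\bullet}{\bullet}$ or ${\bullet}{\circ}$.

\emph{Second positions.} If $y+1\notin B$ and $y'+1\in B$, it contributes $z_{y'+1}/z_{y+1}$. This happens when the lower state is ${\circ}{\circ}$ or ${\bullet}{\circ}$, with $z_{y+1}=qz_y$ or $tz_y$, and the upper state is ${\bullet}{\bullet}$ or ${\circ}{\bullet}$, with $z_{y'+1}=tz_{y'}$ or $qz_{y'}$. The contribution is $(t/q)Z=Z/v$ for the states $({\circ}{\circ},{\bullet}{\bullet})$, it is $(q/q)Z$ for $({\circ}{\circ},{\circ}{\bullet})$, it is $(t/t)Z$ for $({\bullet}{\circ},{\bullet}{\bullet})$, and it is $(q/t)Z=vZ$ for $({\bullet}{\circ},{\circ}{\bullet})$.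

Altogether, with rows indexed by the lower state and columns by the upper state, the contributions are
\[
\begin{array}{c|c|cc|c}
&{\bullet}{\bullet}&{\bullet}{\circ}&{\circ}{\bullet}&{\circ}{\circ}\\ \hline
{\circ}{\circ}&Z,\ Z/v&Z&Z&-\\ \hline
{\bullet}{\circ}&Z&-&vZ&-\\
{\circ}{\bullet}&Z&Z&-&-\\ \hline
{\bullet}{\bullet}&-&-&-&-
\end{array}
\]
Changing $S$ interchanges the two middle states. Outside the central block, the two middle entries of each row agree and the two middle entries of each column agree. So only couples with both pairs in $A$ depend on $S$; let $M_\mu$ collect all other contributions. For a couple in the central block there is no contribution if both or neither of the cells lie in $S$. If the lower cell is $\alpha\in S$ and the upper cell is $\beta\notin S$, the contribution is $Z=x_\beta/x_\alpha$. If the lower cell is $\beta\notin S$ and the upper cell is $\alpha\in S$, it is $vZ=vx_\alpha/x_\beta$.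
\end{proof}

Lemma~\ref{lem:toggle} is purely combinatorial, and its two kinds of monomials depend on the order of the $y_\alpha$. This is where the symmetry \eqref{eq:sym} enters: it gives $G(vx_\alpha/x_\beta)=G(x_\beta/x_\alpha)$ and so removes the dependence on the order. With $C_\mu=\prod_{w\in M_\mu}G(w)$ we obtain
\begin{equation}\label{eq:weight}
W(\mu\cup S)=C_\mu\prod_{\alpha\in S,\ \beta\in A\setminus S}G(x_\beta/x_\alpha).
\end{equation}

\section{An identity for theta functions}\label{sec:theta}

In \eqref{eq:weight} the $x_\alpha$ are particular monomials in $q$ and $t$. We now forget this, treat $u$, $v$ and the $x_\alpha$ as free variables, and keep the definition \eqref{eq:G} of $G$; properties \eqref{eq:sym} and \eqref{eq:per} hold for all $u,v\in\mathbb C^*$. For $x=(x_1,\dots,x_m)$ and $0\le k\le m$ put $[m]=\{1,\dots,m\}$ and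
\[
\Phi_k(x)=\sum_{S\subseteq[m],\ |S|=k}\ \ \prod_{\alpha\in S,\ \beta\notin S}G(x_\beta/x_\alpha).
\]

\begin{proposition}\label{prop:Phi}
Let $|p|<1$ and $u,v,x_1,\dots,x_m\in\mathbb C^*$, and suppose that $x_\beta/x_\alpha\notin p^{\mathbb Z}\cup vp^{\mathbb Z}$ for all $\alpha\ne\beta$. Then $\Phi_k(x)=\Phi_{m-k}(x)$ for $0\le k\le m$.
\end{proposition}

The hypothesis says that no denominator vanishes; the proposition thus states that $\Phi_k=\Phi_{m-k}$ as meromorphic functions of $x,u,v$. The elliptic case $p\ne0$ is the more convenient one, because of the following form of Liouville's theorem: \emph{a holomorphic function on $\mathbb C^*$ that is invariant under $z\to pz$, with $0<|p|<1$, is constant.} Indeed, it is bounded on the compact annulus $|p|\le|z|\le1$, hence on $\mathbb C^*$, so it extends to a bounded entire function. It therefore suffices to show that $\Phi_k-\Phi_{m-k}$ has no poles and then to determine one constant.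

\begin{proof}
\emph{Setup for $p\ne0$.} Fix $u$, and fix $v$ with $v^j\notin p^{\mathbb Z}$ for all $j\ge1$. Let $\Gamma=v^{\mathbb Z}p^{\mathbb Z}$, a countable subgroup of $\mathbb C^*$, and let $U_m$ be the set of $x\in(\mathbb C^*)^m$ with $x_\alpha/x_\beta\notin\Gamma$ for $\alpha\ne\beta$. We prove the identity on $U_m$. This is enough: choosing $v,x_1,\dots,x_m$ successively outside countable sets shows that the points $(x,v)$ so covered are dense, and both sides are continuous wherever the denominators are nonzero.

We use induction on $m$. For $k\in\{0,m\}$ both sides are empty products, equal to $1$; this settles $m\le1$. Let $m\ge2$, $1\le k\le m-1$ and $E=\Phi_k-\Phi_{m-k}$. Fix $(x_2,\dots,x_m)\in U_{m-1}$ and consider $E$ as a meromorphic function of $x_1\in\mathbb C^*$. By \eqref{eq:per} it is invariant under $x_1\to px_1$.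

\emph{Location of the poles.} The factors not involving $x_1$ are finite constants. The poles of $G$ are at most simple and lie in $p^{\mathbb Z}\cup vp^{\mathbb Z}$. So $G(x_1/x_j)$ can have poles only in $x_jp^{\mathbb Z}\cup vx_jp^{\mathbb Z}$, and $G(x_j/x_1)$ only in $x_jp^{\mathbb Z}\cup v^{-1}x_jp^{\mathbb Z}$. The $3(m-1)$ sets $x_jp^{\mathbb Z}$, $vx_jp^{\mathbb Z}$, $v^{-1}x_jp^{\mathbb Z}$ with $j\ge2$ are pairwise disjoint: for equal $j$ because $v,v^2\notin p^{\mathbb Z}$, and for different $j$ because $(x_2,\dots,x_m)\in U_{m-1}$. Each term of $\Phi_k$ contains at most one factor involving both $x_1$ and $x_j$, and at a point of a set attached to $j$ all other factors are holomorphic. By periodicity it suffices to show that $E$ is holomorphic at $x_1=x_j$, $x_1=vx_j$ and $x_1=v^{-1}x_j$.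

\emph{The point $x_1=x_j$.} Here $\Phi_k$ is holomorphic by itself, because of its symmetry in the variables. The terms that may be singular are those in which $S$ contains exactly one of $1,j$. They come in couples $S$, $S^*$ with $1\in S$, $j\notin S$ and $S^*=(S\setminus\{1\})\cup\{j\}$, and have the form $G(x_j/x_1)R$ and $G(x_1/x_j)R^*$, where $R^*$ arises from $R$ by exchanging $x_1$ and $x_j$. Both $R$ and $R^*$ are holomorphic at $x_1=x_j$ and take the same value there. Put $w=x_1/x_j$. If $G(w)=\gamma/(w-1)+O(1)$ near $w=1$, then $G(1/w)=\gamma w/(1-w)+O(1)=-\gamma/(w-1)+O(1)$. The sum of the two terms is $\gamma(R^*-R)/(w-1)+O(1)=O(1)$. The same holds for $\Phi_{m-k}$.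

\emph{The points $x_1=vx_j$ and $x_1=v^{-1}x_j$.} Here $\Phi_k$ may have a pole, and we show that $\Phi_{m-k}$ has the same one. Put $(\alpha_0,\beta_0)=(j,1)$ in the first case and $(\alpha_0,\beta_0)=(1,j)$ in the second, so that the point is given by $x_{\beta_0}=vx_{\alpha_0}$. At this point $G(x_{\alpha_0}/x_{\beta_0})$ has argument $1/v\notin p^{\mathbb Z}\cup vp^{\mathbb Z}$ and is holomorphic. So only the terms with $\alpha_0\in S$, $\beta_0\notin S$ can be singular, and near the point
\[
\Phi_k=G(x_{\beta_0}/x_{\alpha_0})\,F_k+O(1),
\]
where $F_k$ is the sum, over these $S$, of the products of the remaining factors. Since the pole of $G$ is at most simple and $F_k$, $F_{m-k}$ are holomorphic at the point, it suffices to show that $F_k=F_{m-k}$ there. Let $I=[m]\setminus\{1,j\}$ and write $S=\{\alpha_0\}\sqcup S'$ with $S'\subseteq I$, $|S'|=k-1$. The remaining factors are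
\[
\prod_{\beta\in I\setminus S'}G(x_\beta/x_{\alpha_0})\ \prod_{\alpha\in S'}G(x_{\beta_0}/x_\alpha)\ \prod_{\alpha\in S',\ \beta\in I\setminus S'}G(x_\beta/x_\alpha).
\]
At the point, \eqref{eq:sym} gives $G(x_{\beta_0}/x_\alpha)=G(vx_{\alpha_0}/x_\alpha)=G(x_\alpha/x_{\alpha_0})$. The first two products therefore merge into $P=\prod_{i\in I}G(x_i/x_{\alpha_0})$, which does not depend on $S'$. Hence $F_k=P\,\Phi_{k-1}(x_I)$ at the point, where $x_I=(x_i)_{i\in I}\in U_{m-2}$, and the same computation with $m-k$ in place of $k$ gives $F_{m-k}=P\,\Phi_{m-k-1}(x_I)$. Since $m-k-1=(m-2)-(k-1)$, the induction hypothesis gives $F_k=F_{m-k}$.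

\emph{$E$ is constant on $U_m$.} By Liouville's theorem in the form above, $E$ does not depend on $x_1$. Since $E$ is symmetric in the variables, it takes the same value at any two points of $U_m$ that differ in one coordinate. Given $x,x'\in U_m$, choose $x''\in U_m$ with $x''_\alpha/x_\beta\notin\Gamma$ and $x''_\alpha/x'_\beta\notin\Gamma$ for all $\alpha,\beta$. Replacing the coordinates of $x$ by those of $x''$ one at a time keeps the point in $U_m$, so $E(x)=E(x'')$, and for the same reason $E(x')=E(x'')$.

\emph{The constant is $0$.} Let $x^{-1}=(x_1^{-1},\dots,x_m^{-1})$, which lies in $U_m$ together with $x$. Passing from $S$ to its complement gives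
\[
\Phi_k(x^{-1})=\sum_{|S|=k}\ \prod_{\alpha\in S,\ \beta\notin S}G(x_\alpha/x_\beta)=\Phi_{m-k}(x).
\]
So $E(x^{-1})=-E(x)$, and the constant equals its negative.

\emph{The case $p=0$.} Let $(x,u,v)$ satisfy the hypothesis for $p=0$, so that $\theta(x_\beta/x_\alpha;0)$ and $\theta(x_\beta/(vx_\alpha);0)$ are nonzero for $\alpha\ne\beta$. For fixed $z\ne0$ the product $\theta(z;p)$ converges uniformly for $|p|\le1/2$ and so is continuous in $p$. Thus the denominators remain nonzero for small $p\neq0$, the identity holds at $(x,u,v)$ for these $p$, and it passes to the limit $p\to0$.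
\end{proof}

\section{Proof of Theorems~\ref{thm:A} and~\ref{thm:local}}\label{sec:proofA}

\begin{proof}[Proof of Theorem~\ref{thm:local}]
By \eqref{eq:weight}, the two sides are $C_\mu\Phi_k(x)$ and $C_\mu\Phi_{m-k}(x)$ with $x=(x_\alpha)_{\alpha\in A}$ and $v=q/t$. It remains to check the hypothesis of Proposition~\ref{prop:Phi}; this is where genericity is used beyond the definition of $W$. For $\alpha\ne\beta$ the definition of the $z_y$ gives $x_\beta/x_\alpha=q^it^j$, where $i+j=y_\beta-y_\alpha\ne0$ and $i,j$ are both $\ge0$ or both $\le0$. So $(i,j)\neq(0,0)$ and $(i,j)\ne(1,-1)$. Since $(q,t)$ is generic, neither $x_\beta/x_\alpha=q^it^j$ nor $x_\beta/(vx_\alpha)=q^{i-1}t^{j+1}$ lies in $p^{\mathbb Z}$.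
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $r\ge2$, let $\omega$ be an $r$-core, $\rho\in\mathbb Z/r$ and $n\ge0$. Summing Theorem~\ref{thm:local} with $k=k_\mu$ over the set $\mathcal M$ of Lemma~\ref{lem:classes} shows that the coefficients of $T^n$ in $f_{\omega;r}$ and $f_{\sigma_\rho\omega;r}$ agree. By Lemma~\ref{lem:reflect} and induction on $|\omega|$, $f_{\omega;r}=f_{\varnothing;r}$ for every $r$-core $\omega$.
\end{proof}

\section{The product formula}\label{sec:product}

The obstacle to factoring $f_{\omega;r}$ over the runners is that $w_s$, for a cell living on runner $c$, also counts the beads and gaps of the other runners. Theorem~\ref{thm:A} allows us to compute the coefficient of $T^n$ with a core that depends on $n$, and we choose its charges so far apart that, in the range where runner $c$ is neither full nor empty, every other runner is completely full or completely empty.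

\begin{proof}[Proof of Theorem~\ref{thm:B}]
The coefficient of $T^0$ is $1$ on both sides. Fix $n\ge1$ and let $\omega$ be the core with charges $n_c=n(r-1-2c)$, $0\le c<r$. They sum to $0$, so $\omega$ exists by Lemma~\ref{lem:cores}(a), and $n_d-n_c=2n(c-d)$.

Let $\lambda\in\mathcal P_{\omega,n}$. By Lemma~\ref{lem:cores}(d), $|\lambda^{(d)}|\le n$ for all $d$. A partition of size at most $n$ has at most $n$ rows and first part at most $n$, so its beta-set contains all integers $<-n$ and no integer $\ge n$. Hence $B_d$ contains all levels $<n_d-n$ and no level $\ge n_d+n$.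

Consider a cell of $\lambda$ with hook-length divisible by $r$, given by a triple $(c,\kappa,\kappa')$ as in Lemma~\ref{lem:cores}(c), and let $a$, $l$ and $h=\kappa'-\kappa=a+l+1$ be the arm-, leg- and hook-length of the corresponding cell of $\lambda^{(c)}$. From $\kappa\notin B_c$ and $\kappa'\in B_c$ we get $n_c-n\le\kappa<\kappa'<n_c+n$. If $d<c$, then $n_d-n\ge n_c+n>\kappa'$, so all levels in $[\kappa,\kappa']$ belong to $B_d$. If $d>c$, then $n_d+n\le n_c-n\le\kappa$, so no level in $[\kappa,\kappa']$ belongs to $B_d$.

Put $y=c+r\kappa$ and $y'=c+r\kappa'$. The interval $[y,y')$ has length $rh$, so it contains $h$ positions of each runner, and their levels lie in $[\kappa,\kappa']$. On runner $c$ these are $a+1$ gaps and $l$ beads, by Lemma~\ref{lem:cells} for $\lambda^{(c)}$; on each of the $c$ runners $d<c$ they are $h$ beads; on each of the $r-1-c$ runners $d>c$ they are $h$ gaps. By \eqref{eq:wz},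
\[
w=q^{a+1}t^l\,\bigl(q^{r-1-c}t^c\bigr)^{a+1+l}=q_c^{\,a+1}\,t_c^{\,l},\qquad q_c=q^{r-c}t^c,\quad t_c=q^{r-1-c}t^{c+1}.
\]
Since $q_c/t_c=q/t=v$, the function $G$ is the same for $(q_c,t_c)$ as for $(q,t)$. The pair $(q_c,t_c)$ is generic, because the matrix of exponents has determinant $(r-c)(c+1)-c(r-1-c)=r\ne0$, so that a nontrivial monomial in $q_c,t_c$ is a nontrivial monomial in $q,t$. Thus $W(\lambda)$ is the product over $c$ of the weights of $\lambda^{(c)}$ in $f_{\varnothing;1}(u;q_c,t_c,T;p)$. By Lemma~\ref{lem:cores}(c),(d), the tuple $(\lambda^{(c)})$ runs over all $r$-tuples of total size $n$, and the sum of the weights is the coefficient of $T^n$ in the product. By Theorem~\ref{thm:A} it is also the coefficient of $T^n$ in $f_{\omega';r}$ for every $r$-core $\omega'$.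
\end{proof}

\section{Necessity of the relation $u_1u_2=1$}\label{sec:converse}

The cell factor of $f^{(u_1,u_2)}_{\omega;r}$ is $\widetilde G(w_s)$ with
\[
\widetilde G(w)=\frac{\theta(u_1w)\,\theta(u_2w/v)}{\theta(w)\,\theta(w/v)} .
\]
If $u_1u_2=1$, Theorem~\ref{thm:A} applies with $u=u_1$. For the rest of Theorem~\ref{thm:C} we assume that the coefficients of $T^2$ in $f^{(u_1,u_2)}_{\varnothing;3}$ and $f^{(u_1,u_2)}_{(1);3}$ agree for all generic $(q,t)$, and we show that $u_1u_2=1$.

By Section~\ref{sec:example}, the difference of the two coefficients is $D=D[\widetilde G]$, given by \eqref{eq:D} at $(\xi,v)=(qt^2,q/t)$. The map $(q,t)\mapsto(\xi,v)$ is onto $(\mathbb C^*)^2$, as one sees by taking $t^3=\xi/v$ and $q=vt$, so the image of the generic pairs is dense. By continuity, $D$ vanishes wherever its denominators do not. In particular, for every fixed $v$, the meromorphic function $\xi\mapsto D$ is identically $0$. Below, ``for almost all $v$'' means for all $v$ outside a countable set. The argument runs through the proof of Theorem~\ref{thm:A} backwards: Step~1 extracts from a pole of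 $D$ one instance of the symmetry \eqref{eq:sym}, and Step~2 recovers the periodicity \eqref{eq:per}.

\medskip\noindent\textbf{Step 1: $u_1u_2\in p^{\mathbb Z}$.} If $\theta(u_1)=\theta(u_2)=0$, then $u_1,u_2\in p^{\mathbb Z}$ and there is nothing to prove. Otherwise we claim that $\widetilde G(-1)=\widetilde G(-v)$ for almost all $v$. Note that $-1\notin p^{\mathbb Z}$, since $1$ is the only element of $p^{\mathbb Z}$ of modulus $1$. The poles of $\widetilde G$ lie in $p^{\mathbb Z}\cup vp^{\mathbb Z}$.

Suppose $\theta(u_1)\ne0$, and let $\xi\to-1/v$. The arguments $\xi,\ v\xi,\ v^2\xi,\ v\xi^2,\ v^2\xi^2$ tend to $-1/v,\ -1,\ -v,\ 1/v,\ 1$. For almost all $v$ the first four limits lie outside $p^{\mathbb Z}\cup vp^{\mathbb Z}$, while $\widetilde G$ has a pole at $1$, because its numerator there is $\theta(u_1)\theta(u_2/v)\ne0$. In \eqref{eq:D} the factor $\widetilde G(v^2\xi^2)$ multiplies $\widetilde G(v^2\xi)-\widetilde G(v\xi)$, which tends to $\widetilde G(-v)-\widetilde G(-1)$. All other terms stay bounded and $D=0$, so this limit is $0$.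

Suppose $\theta(u_2)\ne0$, and let $\xi\to-1$. The five arguments tend to $-1,\ -v,\ -v^2,\ v,\ v^2$. For almost all $v$ all limits except $v$ lie outside $p^{\mathbb Z}\cup vp^{\mathbb Z}$, while $\widetilde G$ has a pole at $v$, because its numerator there is $\theta(u_1v)\theta(u_2)\ne0$. The factor $\widetilde G(v\xi^2)$ multiplies $\widetilde G(\xi)-\widetilde G(v\xi)$, which tends to $\widetilde G(-1)-\widetilde G(-v)$, and again this limit must be $0$.

This proves the claim. The denominators of $\widetilde G(-1)$ and $\widetilde G(-v)$ are $\theta(-1)\theta(-1/v)$ and $\theta(-v)\theta(-1)$, and $\theta(-1/v)=v^{-1}\theta(-v)$ by \eqref{eq:theta}. So the claim reads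
\[
v\,\theta(-u_1)\,\theta(-u_2/v)=\theta(-u_1v)\,\theta(-u_2)
\]
for almost all $v$, hence for all $v\in\mathbb C^*$ by continuity. If exactly one of $\theta(-u_1)$, $\theta(-u_2)$ vanished, one side would be identically zero and the other not. If both vanish, then $u_1,u_2\in-p^{\mathbb Z}$ and $u_1u_2\in p^{\mathbb Z}$. If neither vanishes, the zero sets in $v$ of the two sides are $-u_2p^{\mathbb Z}$ and $-u_1^{-1}p^{\mathbb Z}$, and their equality gives $u_1u_2\in p^{\mathbb Z}$.

\medskip\noindent\textbf{Step 2: $u_1u_2=1$.} For $p=0$ this is Step~1. Let $p\ne0$ and $u_1u_2=p^j$, and suppose that $j\ne0$. Iterating \eqref{eq:theta} gives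
\begin{equation}\label{eq:thetaiter}
\theta(p^iz)=c_i\,z^{-i}\theta(z),\qquad c_i=(-1)^ip^{-i(i-1)/2}\ne0\qquad(i\in\mathbb Z).
\end{equation}
Put $u=u_1$, so that $u_2=p^ju^{-1}$, and let $G$ be the function \eqref{eq:G} for this $u$. By \eqref{eq:thetaiter},
\[
\widetilde G(w)=C\,w^{-j}\,G(w),\qquad C=c_j(uv)^j\ne0,
\]
and \eqref{eq:per} gives $\widetilde G(pw)=p^{-j}\widetilde G(w)$. Write $D=D_2+D_3$, where $D_2=\widetilde G(v\xi)^2-\widetilde G(\xi)\widetilde G(v^2\xi)$ and $D_3$ is the sum of the first two terms of \eqref{eq:D}. In each product in $D_2$ the two arguments have total degree $2$ in $\xi$, and in each product in $D_3$ they have total degree $3$. So $\xi\to p\xi$ multiplies $D_2$ by $p^{-2j}$ and $D_3$ by $p^{-3j}$. From $D_2+D_3=0$ and $p^{-2j}D_2+p^{-3j}D_3=0$, with $p^{-j}\neq1$, we conclude that $D_2=0$ and $D_3=0$ separately. We show that one of these equations fails.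

\emph{Case $u\notin p^{\mathbb Z}$.} Both products in $D_2$ carry the factor $C^2(v\xi)^{-2j}$, so $D_2=0$ means
\[
G(v\xi)^2=G(\xi)\,G(v^2\xi).
\]
Let $\xi\to v$. For almost all $v$, the value $G(v^2)$ is finite, the value $G(v^3)=\theta(uv^3)\theta(v^2/u)/\bigl(\theta(v^3)\theta(v^2)\bigr)$ is finite and nonzero, and $G$ has a pole at $v$ because its numerator there is $\theta(uv)\theta(1/u)\ne0$. So the left side stays bounded and the right side does not.

\emph{Case $u=p^i$.} By \eqref{eq:thetaiter}, $\theta(uw)=c_iw^{-i}\theta(w)$ and $\theta(u^{-1}w/v)=c_{-i}(w/v)^i\theta(w/v)$, so $G(w)=c_ic_{-i}v^{-i}$ is a nonzero constant in $w$, and $\widetilde G(w)=C'w^{-j}$ with $C'\ne0$ independent of $w$. The products of the arguments in the four terms of $D_3$ are $v\xi^3$, $v^2\xi^3$, $v^4\xi^3$, $v^3\xi^3$, with signs $+,-,+,-$. Hence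
\[
D_3=C'^{\,2}\,\xi^{-3j}v^{-j}\bigl(1-v^{-j}+v^{-3j}-v^{-2j}\bigr)=C'^{\,2}\,\xi^{-3j}v^{-j}\,(1-v^{-j})(1-v^{-2j}),
\]
which is nonzero unless $v^{2j}=1$.

Both cases are contradictory, so $j=0$ and $u_1u_2=1$. This completes the proof of Theorem~\ref{thm:C}. \qed

\begin{thebibliography}{9}

\bibitem{Mac}
Macdonald, \emph{Symmetric Functions and Hall Polynomials}.

\bibitem{WW}
Adam Walsh and S.~Ole Warnaar, \emph{Modular Nekrasov-Okounkov formulas}, arXiv:1902.03386 (2019).

\end{thebibliography}
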